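# Chains of brackets and products: the operad of Poisson triple systems is Koszul

## Ternary operations in a Poisson algebra, and the guess that they form a Koszul operad

The answer one would first guess is *yes*. Take the Poisson operad, which is Koszul, and keep only the operations with an odd number of arguments. What is left is generated by operations with three arguments, and its relations are again quadratic. Is it still Koszul? This was stated as an open question in Murray Bremner and Hader Elgendy, "Poisson triple systems", arXiv:2507.13212 (2025). We first make the guess precise, then test it on the cases that can be done by hand. The guess turns out to be right, but the most direct route to it is blocked.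

Throughout, $K$ is a field of characteristic $0$.

**Poisson operad.** A Poisson algebra is a vector space with a commutative associative product $a\cdot b$ and an anticommutative bracket $[a,b]$ satisfying the Jacobi identity $[[a,b],c]+[[b,c],a]+[[c,a],b]=0$ and the Leibniz rule $[a,b\cdot c]=[a,b]\cdot c+b\cdot[a,c]$. Let $P(n)$ be the multilinear part of degree $n$ of the free Poisson algebra on $n$ generators; with partial compositions, $\mathbf P=\bigoplus_{n\ge1}P(n)$ is the Poisson operad. For a finite set $I$ of variables, $P(I)$ denotes the multilinear part of the free Poisson algebra on $I$, so $P(n)=P(\{1,\dots,n\})$.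

We need $\dim P(n)=n!$. Indeed, the free Poisson algebra on $V$ is $S(\mathrm{Lie}(V))$, which by the Poincaré–Birkhoff–Witt theorem is isomorphic to $T(V)$ as a graded vector space, compatibly with the multigrading by a basis of $V$; the multilinear part of $T(V)$ for $\dim V=n$ has dimension $n!$.

**Veronese powers.** Let $\mathbf O$ be an operad generated by binary operations and $d\ge1$. Its $d$-th Veronese power $\mathbf O^{[d]}$ is the suboperad generated by the operations of arity $d+1$. For the Poisson operad it is known that
$$\mathbf P^{[d]}=\bigoplus_{k\ge0}P(kd+1), \tag{1}$$
and we put $P(kd+1)$ in weight $k$. (We shall see (1) again, with a one-line proof, after Lemma 2.)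

*Example.* For $d=1$ this is $\mathbf P$ itself. For $d=2$ it is $\bigoplus_k P(2k+1)$, the operad of **Poisson triple systems**. Its generators are spanned by the orbits of
$$\langle a,b,c\rangle=a\cdot b\cdot c,\qquad (a,b,c)=[a,b]\cdot c,\qquad [a,b,c]=[[a,b],c].$$
The first is totally symmetric and spans a space of dimension $1$. The second is skew in $a,b$ and gives dimension $3$. The third is skew in $a,b$ with vanishing cyclic sum, and gives dimension $2$. The total is $6=3!=\dim P(3)$, as it must be. Everything else of odd arity is built from these; for instance $a\cdot[b,c]\cdot[d,e]=(d,e,(b,c,a))$. It is known that $\mathbf P^{[2]}$ is presented by these generators, with their symmetries, and relations of arity $5$, that is, of weight $2$. So $\mathbf P^{[2]}$ is quadratic, and it makes sense to ask whether it is Koszul.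

## The bar complex, and the guess in low weights

**Bar complex.** Let $\mathbf O$ be an operad with $\mathbf O(0)=0$ and $\mathbf O(1)=K\,\mathrm{id}$, and let $\overline{\mathbf O}(m)=\mathbf O(m)$ for $m\ge2$, and $0$ otherwise. For $n\ge 2$,
$$B(\mathbf O)(n)=\bigoplus_{\theta}\det(E(\theta))\otimes\bigotimes_{v}\overline{\mathbf O}(\mathrm{in}(v)). \tag{2}$$
Here $\theta$ runs over isomorphism classes of rooted trees whose leaves are labelled bijectively by $[n]=\{1,\dots,n\}$ and whose vertices all have at least two inputs. The tensor product is over the vertices $v$ of $\theta$, $E(\theta)$ is the set of internal edges, and $\det(E)$ is the top exterior power of $K^{E}$. Such a tree has no nontrivial automorphism, because a vertex is determined by the set of leaves above it. The degree is the number of vertices, $|E(\theta)|+1$. The differential is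
$$\partial=\sum_{e\in E(\theta)}\gamma_e\otimes\iota_e,$$
where $\gamma_e$ contracts $e$ and composes the two labels, and $\iota_e(e\wedge\omega)=\omega$ if $\omega$ does not involve $e$. Two different contractions commute, while $\iota_e\iota_{e'}=-\iota_{e'}\iota_e$, so $\partial^2=0$. In arity $1$ there is only the trivial tree, in degree $0$. This is the standard description (Ginzburg–Kapranov; Loday–Vallette, *Algebraic Operads*, §6.5, §7.3–7.4).

If $\mathbf O$ has a weight grading with $\mathbf O(1)$ in weight $0$ and $\overline{\mathbf O}$ in positive weights, then $B(\mathbf O)$ splits by total weight, and $B_j(\mathbf O)^{(k)}=0$ for $j>k$. A quadratic operad is **Koszul** if its Koszul complex is acyclic, or equivalently if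
$$H_j(B(\mathbf O))^{(k)}=0\quad\text{for } j\ne k. \tag{3}$$

We shall prove (3) for all $\mathbf P^{[d]}$. For $d=2$ the quadratic presentation is part of what is known; for other $d$ we get it from (3) by the following standard lemma.

**Lemma 1.** Let $\mathbf O$ be weight-graded as above. If $H_1(B(\mathbf O))^{(k)}=0$ for all $k\ge2$, then $\mathbf O$ is generated by its weight-$1$ part. If moreover $H_2(B(\mathbf O))^{(k)}=0$ for all $k\ge3$, then $\mathbf O$ is presented by its weight-$1$ part and relations of weight $2$.

*Proof.* We have $B_1^{(k)}=\overline{\mathbf O}^{(k)}$, and the image of $B_2^{(k)}\to B_1^{(k)}$ is spanned by the composites of two elements of positive weight. So the first hypothesis says that every element of weight $k\ge2$ is a combination of composites of elements of smaller positive weight, and induction on $k$ gives generation.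

For the second part, let $\mathbf F$ be the free operad on $\mathbf O^{(1)}$, let $R$ be the weight-$2$ part of the kernel of $\mathbf F\to\mathbf O$, and let $\mathbf O'=\mathbf F/(R)$. The map $\pi:\mathbf O'\to\mathbf O$ is surjective, and bijective in weights $0,1,2$. Let $k\ge3$ and suppose $\pi$ is bijective in weights $<k$. A tree of total weight $k$ with at least two vertices has all its labels in weights $<k$. Hence $B_3$ and $B_2$ in weight $k$ are the same spaces for $\mathbf O'$ and $\mathbf O$, with the same map $\partial_3:B_3\to B_2$. Let $\partial'_2:B_2\to\mathbf O'^{(k)}$ and $\partial_2=\pi\partial_2':B_2\to\mathbf O^{(k)}$. Then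
$$\operatorname{im}\partial_3\subseteq\ker\partial'_2\subseteq\ker\partial_2=\operatorname{im}\partial_3,$$
the last equality by hypothesis. So $\ker\partial_2'=\ker\partial_2$. Both $\partial_2'$ and $\partial_2$ are surjective, because both operads are generated in weight $1$. Hence $\pi$ is bijective in weight $k$. $\square$

**Tests for $d=2$.** In weight $1$ there is nothing to check. In weight $2$ (arity $5$) the complex is $B_2\to B_1=P(5)$. There are $\binom53=10$ two-vertex trees with two ternary vertices, so $\dim B_2=10\cdot6\cdot6=360$, while $\dim P(5)=120$. The map is onto by (1), so (3) holds in weight $2$, and $H_2$ has dimension $240$: this is the dimension of the space of relations in arity $5$.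

In weight $3$ (arity $7$) there are $\binom73+\binom75=56$ trees with two vertices, each contributing $3!\cdot5!=720$. There are $280$ trees with three ternary vertices ($210$ in which they form a path from the root, and $70$ in which the root has two children), each contributing $6^3=216$. The complex has dimensions
$$60480\to40320\to5040,$$
with alternating sum $-60480+40320-5040=-25200$. If (3) holds, this is $-\dim H_3$, so its sign had better be negative, and it is.

The sign test can be done in all weights at once. Let $\chi_n=\sum_j(-1)^j\dim B_j(\mathbf P^{[2]})(n)$, with $\chi_1=1$, and $\beta(x)=\sum_n\chi_nx^n/n!$. A tree is trivial or has a root vertex with $m\ge 2$ inputs, each carrying a tree, and the root vertex contributes a factor $-1$ to the sign. Put $f(x)=\sum_k(2k+1)!\,\frac{x^{2k+1}}{(2k+1)!}=\frac{x}{1-x^2}$. Then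
$$\beta=x-(f(\beta)-\beta),\qquad\text{i.e.}\qquad f(\beta)=x,\quad \beta=x(1-\beta^2).$$
Solving step by step gives $\beta=x-x^3+2x^5-5x^7+\cdots$. This agrees with $5!\cdot2=240$ and $7!\cdot5=25200$. The signs alternate, as they must for a Koszul operad. So the guess survives. Here is the theorem.

**Theorem 1.** For every $d\ge1$, the operad $\mathbf O=\mathbf P^{[d]}$ with $P(kd+1)$ in weight $k$ satisfies $H_j(B(\mathbf O))^{(k)}=0$ for $j\ne k$, where $j$ is the number of vertices. Hence $\mathbf P^{[d]}$ is Koszul. In particular ($d=2$) the operad of Poisson triple systems is Koszul.

By Lemma 1, once the vanishing is proved, $\mathbf P^{[d]}$ is quadratic for every $d$, and then it is Koszul by the criterion (3). So only the vanishing has to be shown.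

## A branching tree that cannot be cut into pairs

The ideal of relations of $\mathbf P$ has a quadratic Gröbner basis, so $\mathbf P$ has a basis of normal tree monomials (those that avoid the leading terms). The sensible first attempt is to transfer this to $\mathbf P^{[d]}$: cut each normal tree on $kd$ vertices into $k$ connected pieces with $d$ vertices each, and regard the pieces as the new generators. Theorem 3.13 of Dotsenko–Markl–Remm would give a quadratic Gröbner basis of $\mathbf P^{[d]}$ in this way, hence Koszulness. But it has a hypothesis that fails here for $d=2$: not every normal tree monomial with $4$ vertices lies in the Veronese square of the free operad. The example is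
$$(a([bc][de])).$$
It has four vertices: the root product $u$, its child $v$ (the product of the two brackets), and the brackets $p=[bc]$ and $q=[de]$, both children of $v$. A tree monomial lies in the Veronese square of the free operad exactly when its vertices can be partitioned into connected pairs. Here $p$ and $q$ are each adjacent only to $v$, so both would have to be paired with $v$, which is impossible.

One can see what this does to a bar complex argument. Suppose we arrange that, to leading order, only those contractions survive whose result is again a normal tree. Then the one-vertex element of the bar complex labelled by this tree is hit by nothing. To be hit, the tree would need an edge that cuts it into two parts with an even number of vertices; but the parts beyond its three edges have $3$, $1$ and $1$ vertices. So to leading order there is a class in bar degree $1$ and weight $2$, off the diagonal. We know that the true $H_1$ vanishes there, since $a[b,c][d,e]=(d,e,(b,c,a))$, but the leading order computation does not see it.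

The trouble is *branching*: a vertex with two internal children. If all normal trees were chains, one could cut after every $d$ vertices. Products of brackets branch when products are kept outside and brackets inside. So let us push products *into* brackets, reading the Leibniz rule backwards.

## The Leibniz rule read backwards: normal forms that are chains

**Monomials.** Let $I$ be a nonempty finite totally ordered set. A *monomial* on $I$ is a rooted binary tree $T$ with leaves labelled bijectively by $I$ and each internal vertex labelled $\mu$ or $\lambda$, drawn so that at each internal vertex the left subtree contains the smaller minimal leaf. Its value $\mathrm{ev}(T)\in P(I)$ is obtained by $\mu(X,Y)=X\cdot Y$ and $\lambda(X,Y)=[X,Y]$. Monomials span $P(I)$, since commutativity and anticommutativity let us arrange left and right as required, up to sign. An *edge* always means an internal edge, joining two internal vertices. The *length* of $T$ is its number of internal vertices, $|I|-1$.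

**Good and bad edges.** An edge is *good* if it joins a $\mu$-vertex to its right child or a $\lambda$-vertex to its left child. It is *bad* if it joins a $\mu$-vertex to its left child or a $\lambda$-vertex to its right child. A monomial is *normal* if all its edges are good.

In a normal monomial each internal vertex has at most one internal child, on the right for $\mu$ and on the left for $\lambda$. So its internal vertices form a chain. This is the point of the definition.

*Example.* On $\{1,2,3\}$ the normal monomials are $1\cdot(2\cdot3)$, $1\cdot[2,3]$, $[1\cdot2,3]$, $[1\cdot3,2]$, $[[1,2],3]$, $[[1,3],2]$: six of them, as needed. In the triple system operations, $[1\cdot2,3]=(2,3,1)+(1,3,2)$.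

*Remark.* Not every choice of directions has the right count. If both labels kept their internal child on the left, a root of either label would have a right child $b\ne\min I$. The number $M(n)$ of such trees would satisfy $M(n)=2(n-1)M(n-1)$, giving $M(3)=8\neq 3!$.

Now we want a rewriting that turns any monomial into normal ones, together with a quantity that drops. Since we shall apply it to a piece of a larger tree, we let leaves have sizes.

**Weight function.** Fix $s:I\to\mathbb Z_{>0}$. For an internal vertex $v$ let $\ell(v)$ and $r(v)$ be the total sizes of the leaves in its left and right subtrees. Put
$$\sigma(T)=\sum_{v\in\lambda}2^{r(v)}-\sum_{v\in\mu}2^{r(v)},\qquad \tau(T)=-\sum_{v\in\lambda}\ell(v),\qquad w_s(T)=(\sigma(T),\tau(T))\in\mathbb Z^2, \tag{4}$$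
where $v\in\lambda$ means that $v$ has label $\lambda$, and $\mathbb Z^2$ is ordered lexicographically.

**Lemma 2.** For every $s$ and every monomial $T$ on $I$ that is not normal, $\mathrm{ev}(T)$ is a linear combination of values of normal monomials $T'$ with $w_s(T')<w_s(T)$. The values of normal monomials form a basis of $P(I)$.

*Proof.* **Step 1: one rewriting rule for each kind of bad edge.** Let $T$ have a bad edge. The two labels of its ends give four possibilities. The subtree at the upper end is $(AB)C$ or $[A,B]C$ ($\mu$ with internal left child), or $[A,[B,C]]$ or $[A,BC]$ ($\lambda$ with internal right child), where $A,B,C$ are subtrees. In all cases $\min A<\min B,\min C$, because at each vertex the smaller minimum is on the left; in the last two also $\min B<\min C$. In every Poisson algebra the following hold.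

- (i) $(AB)C=A(BC)$. This is associativity.
- (ii) $[A,B]\,C=[AC,B]+A\,[B,C]$. Indeed $[AC,B]=A[C,B]+[A,B]C$ by Leibniz.
- (iii) $[A,[B,C]]=[[A,B],C]-[[A,C],B]$. This is the Jacobi identity, from $[A,[B,C]]=[[A,B],C]+[B,[A,C]]$.
- (iv) $[A,BC]=[AC,B]+[AB,C]$. By Leibniz $[A,BC]=[A,B]C+[A,C]B$. Apply (ii) to both terms; the extra terms $A[B,C]+A[C,B]$ cancel.

On the right-hand sides, $BC$ is written $\mu(B,C)$ or $\mu(C,B)$, and $[B,C]$ is written $\lambda(B,C)$ or $-\lambda(C,B)$, according to which of $\min B,\min C$ is smaller. All other vertices on the right already have the correct orientation, since $A$ contains the smallest leaf. So the right-hand sides are combinations of monomials.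

**Step 2: every term on the right has smaller $w_s$.** Each term occupies the same place in $T$ as the left-hand side and has the same leaves. So at every vertex other than the two rewritten ones, including those inside $A,B,C$ and those nearer the root, the left and right leaf sets are unchanged. Hence only the two rewritten vertices matter. Let $a,b,c\ge1$ be the total sizes of $A,B,C$. We compare contributions to $\sigma$.

(i) The left side contributes $-2^b-2^c$. The right side contributes $-2^{b+c}-2^c$ or $-2^{b+c}-2^b$. The difference left minus right is $2^{b+c}-2^b>0$ or $2^{b+c}-2^c>0$.

(ii) The left side contributes $2^b-2^c$.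

- The term $\lambda(\mu(A,C),B)$ contributes $2^b-2^c$ as well, a tie. Here $\tau$ decides: its contribution drops from $-a$ to $-(a+c)$.
- The term $\mu(A,\lambda(B,C))$ contributes $-2^{b+c}+2^c$. The difference is $2^b+2^{b+c}-2^{c+1}>0$, since $2^{b+c}\ge2^{c+1}$.
- The term $\mu(A,\lambda(C,B))$ contributes $-2^{b+c}+2^b$. The difference is $2^{b+c}-2^c>0$.

(iii) Here $\min B<\min C$, so the left side contributes $2^{b+c}+2^c$. Both terms on the right contribute $2^b+2^c$. The difference is $2^{b+c}-2^b>0$.

(iv) Again $\min B<\min C$, and the left side contributes $2^{b+c}-2^c$.

- The term $\lambda(\mu(A,C),B)$ contributes $2^b-2^c$. The difference is $2^{b+c}-2^b>0$.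
- The term $\lambda(\mu(A,B),C)$ contributes $2^c-2^b$. The difference is $2^{b+c}+2^b-2^{c+1}>0$.

**Step 3: termination.** By Steps 1 and 2, the value of a non-normal monomial is a combination of values of monomials of strictly smaller $w_s$. There are finitely many monomials on $I$, so induction on $w_s$ proves the first claim.

**Step 4: counting, to get a basis.** Monomials span $P(I)$, hence so do normal monomials. Let $N(n)$ be the number of normal monomials on $n$ leaves, $N(1)=1$. For $n\ge2$, a normal monomial with root $\mu$ has a leaf as left child, which must be $\min I$, and as right child an arbitrary normal monomial on $I\setminus\{\min I\}$. One with root $\lambda$ has a leaf $b$ as right child, where $b$ can be any element other than $\min I$, and as left child an arbitrary normal monomial on $I\setminus\{b\}$. Hence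
$$N(n)=N(n-1)+(n-1)N(n-1)=n\,N(n-1),\qquad N(n)=n!=\dim P(n). \tag{5}$$
A spanning family with $\dim P(n)$ members is a basis. $\square$

*Why powers of $2$?* If $2^{r}$ is replaced by $g(r)$, rules (ii) and (iv) ask for $g(b)+g(b+c)>2g(c)$. For $g(r)=r$ this fails at $b=1$, $c=3$, where $5<6$; taking $b=1$ shows that $g$ should essentially double at each step. And $\tau$ is needed because of the tie in (ii).

*Example.* The tree that blocked us, $1\cdot([2,3]\cdot[4,5])$, is no longer normal: its edge from the inner $\mu$ to $[2,3]$ is bad. Rule (ii) with $A=2$, $B=3$, $C=[4,5]$, followed by (iii), gives
$$1\cdot([2,3]\cdot[4,5])=1\cdot[2\cdot[4,5],3]+1\cdot(2\cdot[[3,4],5])-1\cdot(2\cdot[[3,5],4]). \tag{6}$$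
All three trees on the right are chains with good edges only.

*Remark.* Lemma 2 gives (1) again. A normal monomial of length $kd$ is a chain; cutting it after every $d$ vertices exhibits its value as a composite of $k$ operations of arity $d+1$. Conversely, composites of operations of arity $d+1$ have arity of the form $kd+1$.

## Bar chains as trees with cut edges

Fix $d\ge 1$, $\mathbf O=\mathbf P^{[d]}$, and $n=kd+1$ with $k\ge1$. So $\overline{\mathbf O}(m)=P(m)$ if $m=jd+1$ with $j\ge1$, and $0$ otherwise.

**Step 1: label the inputs of each vertex by leaves, so that composition becomes grafting.** Let $\theta$ be a tree as in (2). Label each input of a vertex $v$ by the minimal leaf of $\theta$ above that input. This identifies $\mathrm{in}(v)$ with a subset $I_v\subseteq[n]$, so $v$ carries an element of $P(I_v)$. If $e$ joins $v$ to its child $w$, then the input of $v$ leading to $w$ has label $m=\min I_w$, and $I_v\cap I_w=\{m\}$. Composition along $e$ is the map $P(I_v)\otimes P(I_w)\to P(I_v\cup I_w)$ that substitutes the second element for the variable $m$ in the first. On monomials $T_v,T_w$ it grafts $T_w$ at the leaf $m$ of $T_v$. Since $\min I_w=m$, the minima of all subtrees of $T_v$ are unchanged, so no left/right order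 changes. The graft is again a monomial, and no sign occurs.

**Step 2: describe a basis.** Decorate the vertices of $\theta$ by normal monomials and graft everything together, remembering which edges came from $\theta$. By Lemma 2, a basis of $B(\mathbf O)(n)$, up to the choice of orientations in $\det(S)$, is given by the pairs $(T,S)$ where $T$ is a monomial on $[n]$ (of length $kd$), $S$ is a set of its edges (the *cut edges*), and every component obtained by cutting the edges in $S$ is normal and has length divisible by $d$. Conversely, cutting $T$ along $S$ and labelling each new leaf by the minimal leaf of $T$ above it recovers the decorated tree. The degree of $(T,S)$ is the number of components, $|S|+1$.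

**Step 3: say which $S$ are allowed.** Let $\mathrm{Bad}(T)$ be the set of bad edges of $T$. Let $D(T)$ be the set of edges $e$ of $T$ such that the number of internal vertices beyond $e$ (on the side away from the root) is divisible by $d$.

**Lemma 3.** The pair $(T,S)$ is in the basis if and only if $\mathrm{Bad}(T)\subseteq S\subseteq D(T)$.

*Proof.* Whether an edge is good depends only on the label of its upper end and on whether it goes left or right, and neither changes under cutting other edges. So all components are normal if and only if $\mathrm{Bad}(T)\subseteq S$.

If all components have length divisible by $d$, then the part of $T$ beyond any $e\in S$ is a union of components, so $e\in D(T)$. Conversely, let $S\subseteq D(T)$, and take a component whose vertex nearest the root is $v$. Its length is the number of internal vertices of the subtree of $T$ at $v$, minus the numbers of internal vertices beyond the cut edges that leave the component away from the root. The first number is $kd$ if $v$ is the root of $T$; otherwise the edge from $v$ towards the root is in $S\subseteq D(T)$, and the number is divisible by $d$. The subtracted numbers are divisible by $d$ as well. So the length is divisible by $d$. $\square$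

*Example ($d=2$, arity $5$).* Three trees show the three things that can happen.

- $T=[[[[1,2],3],4],5]$: no bad edges, and $D(T)$ consists of the middle edge $e$. Both $S=\varnothing$ and $S=\{e\}$ are allowed.
- $T=(1\cdot[2,3])\cdot[4,5]$: the edge $e$ from the root to its left child is bad and has $2$ vertices beyond it. The other two edges are good and have $1$ vertex beyond them. So $D(T)=\mathrm{Bad}(T)=\{e\}$, and only $S=\{e\}$ is allowed.
- $T=1\cdot([2,3]\cdot[4,5])$: the vertex counts beyond the edges are $3,1,1$, so $D(T)=\varnothing$; but there is a bad edge. No $S$ is allowed, and this tree does not occur at all.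

## A filtration whose graded pieces are exterior algebras

**Step 4: filter by $w$, so that contracting a bad edge becomes invisible.** Let $w(T)=w_s(T)$ with all leaves of $[n]$ of size $1$. It takes finitely many values. For each value $\alpha$ let $F_{\le\alpha}$ be the span of the pairs $(T,S)$ with $w(T)\le\alpha$. We compute the term of $\partial(T,S)$ belonging to $e\in S$, where $e$ joins the components $T_v$ and $T_w$. Let $G$ be the graft of $T_w$ into $T_v$, a monomial on $I_v\cup I_w$.

If $e$ is good, all edges of $G$ are good, so $G$ is normal, and the term is exactly $\pm(T,S\setminus e)$.

If $e$ is bad, $G$ is not normal, and its value must be expanded in normal monomials on $I_v\cup I_w$. Apply Lemma 2 with $s(i)$ equal to the number of leaves of $T$ in the part of $T$ attached at the leaf $i$ of $G$ (which is $1$ if $i$ is really a leaf of $T$). Then $\mathrm{ev}(G)$ is a combination of values of normal $T'$ with $w_s(T')<w_s(G)$. Let $T[T']$ be $T$ with $G$ replaced by $T'$. With these sizes, the vertices of $G$ contribute exactly $w_s(G)$ to $w(T)$, and those of $T'$ contribute exactly $w_s(T')$ to $w(T[T'])$. All other vertices have the same left and right leaf sets in $T$ and in $T[T']$, so they contribute the same.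 Since the lexicographic order is invariant under translation, $w(T[T'])<w(T)$. The term is a combination of pairs $(T[T'],S\setminus e)$ of strictly smaller $w$.

So each $F_{\le\alpha}$ is a subcomplex, and in the associated graded complex only the good edges act.

*Example.* For $T=(1\cdot[2,3])\cdot[4,5]$ and $S=\{e\}$, contraction gives, up to sign, the value $(1\cdot[2,3])\cdot[4,5]=1\cdot([2,3]\cdot[4,5])$, expanded in (6). Here $\sigma(T)=-4-4+2+2=-4$, while the trees on the right of (6) have $\sigma=-16+2-4+2=-16$ for the first and $-16-8+2+2=-20$ for the other two.

**Step 5: compute the homology of the associated graded complex.** By Lemma 3 and Step 4 it is $\bigoplus_TC_T$ with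
$$C_T=\bigoplus_{\mathrm{Bad}(T)\subseteq S\subseteq D(T)}\det(S),\qquad \partial=\sum_{e\in D(T)\setminus\mathrm{Bad}(T)}\iota_e, \tag{7}$$
and $C_T=0$ if $\mathrm{Bad}(T)\not\subseteq D(T)$. Suppose $\mathrm{Bad}(T)\subseteq D(T)$ and fix a generator $\omega$ of $\det(\mathrm{Bad}(T))$. Writing the free edges first, every element of $C_T$ is uniquely $x\wedge\omega$ with $x\in\Lambda^\bullet\big(K^{D(T)\setminus\mathrm{Bad}(T)}\big)$, and $\iota_e(x\wedge\omega)=\iota_e(x)\wedge\omega$ for free $e$. So $\partial$ becomes contraction $\iota_\varphi$ with the linear form $\varphi$ that takes the value $1$ on each basis vector $e\in D(T)\setminus\mathrm{Bad}(T)$.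

If there is at least one free edge $e_0$, then
$$\iota_\varphi(e_0\wedge x)+e_0\wedge\iota_\varphi(x)=\varphi(e_0)\,x=x,$$
so $e_0\wedge(-)$ is a contracting homotopy and $C_T$ is acyclic. Therefore $C_T$ has homology only if $D(T)=\mathrm{Bad}(T)$. In that case it is one-dimensional, spanned by $S=D(T)$, in degree $|S|+1$.

## Counting vertices along a chain, and the proof of Theorem 1

**Step 6: show that the surviving trees have exactly $k$ components.** Let $S=D(T)=\mathrm{Bad}(T)$, and take a component. It is normal, so it is a chain $v_1,\dots,v_{jd}$, listed from the vertex nearest the root, with $j\ge1$. Suppose $j\ge2$, and let $e$ be its edge joining $v_{(j-1)d}$ and $v_{(j-1)d+1}$. Beyond $e$ lie the last $d$ vertices of the chain, together with the parts of $T$ beyond some cut edges; these edges are in $S\subseteq D(T)$, so the number of vertices beyond each of them is divisible by $d$. Hence the number of vertices beyond $e$ is divisible by $d$, that is, $e\in D(T)=S$. But $e$ lies inside a component, so it is not cut: a contradiction. So $j=1$, and every component has length exactly $d$. The total length is $kd$, so there are $k$ components.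

This is where the chain shape is used. A branched component such as the one in the third section need not have any edge at which $d$ vertices can be split off.

**Step 7: pass from the associated graded complex to the bar complex.** By Steps 5 and 6 the associated graded complex of $B(\mathbf O)(n)$ has homology only in degree $k$. The filtration is finite. If $F\subset F'$ are consecutive steps of it, then $H_j(F)\to H_j(F')\to H_j(F'/F)$ is exact, so by induction along the filtration $H_j(B(\mathbf O)(n))=0$ for $j\ne k$. In arity $n=1$ (weight $0$) there is only the trivial tree, in degree $0$. This proves the vanishing in Theorem 1. By Lemma 1, $\mathbf P^{[d]}$ is generated in weight $1$ with relations in weight $2$, and by the criterion (3) it is Koszul. $\blacksquare$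

*Check in weight $2$ for $d=2$.* Among the $360$ pairs $(T,\{e\})$, those with $e$ good correspond to normal monomials on five leaves cut at the middle edge, so there are $120$ of them, and they cancel against the $120$ pairs $(T,\varnothing)$. The remaining $240$ pairs have $e$ bad. For them $D(T)=\{e\}$, because the other two edges have $1$ or $3$ vertices beyond them. So the associated graded complex has homology of dimension $240$ in degree $2$, as found before.

## The Koszul dual: Catalan numbers and the bracket count

All Poisson relations are homogeneous in the number of brackets, so $P(n)$, the bar complex and its homology are graded by this number. We record it by a variable $t$.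

**Theorem 2.** Let $h_k=\dim H_k(B(\mathbf P^{[d]}))(kd+1)=\dim(\mathbf P^{[d]})^{¡}(kd+1)$. Then
$$h_k=(kd)!\binom{kd+1}{k}.$$
For Poisson triple systems this is $h_k=(2k+1)!\,\mathrm{Cat}_k$, where $\mathrm{Cat}_k=\frac{(2k)!}{k!\,(k+1)!}$. More precisely, when the number of brackets is recorded by $t$, the corresponding polynomials $h_k(t)$ are given by
$$f_t\Big(\sum_k(-1)^kh_k(t)\tfrac{x^{kd+1}}{(kd+1)!}\Big)=x,\qquad f_t(x)=\sum_k\prod_{i=1}^{kd}(1+it)\,\tfrac{x^{kd+1}}{(kd+1)!}. \tag{8}$$
In particular, all coefficients of the polynomials $h_k(t)$ so defined are non-negative integers.

*Proof.* The equality of the two dimensions in the definition of $h_k$ is the standard description of the Koszul dual cooperad as the diagonal bar homology (up to suspension).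

**Step 1: the generating polynomial of $P(n)$.** In the count (5), a root $\mu$ gives a factor $1$ and a root $\lambda$ gives a factor $(n-1)t$. So the generating polynomial of $P(n)$ by number of brackets is $\prod_{i=1}^{n-1}(1+it)$. Hence $f_t$ is the exponential generating series of $\mathbf P^{[d]}$.

**Step 2: the Euler characteristic.** Let $\beta(x)$ be the exponential generating function of the Euler characteristics $\sum_j(-1)^jB_j(n)$, where $B_j(n)$ here stands for the polynomial in $t$ that counts dimensions by brackets, and the trivial tree contributes $x$. A nontrivial tree is a root vertex, with a factor $-1$ for its degree, carrying a tree on each of its $m\ge2$ inputs. So $\beta=x-(f_t(\beta)-\beta)$, i.e. $f_t(\beta)=x$. The differential preserves the number of brackets, so $\beta$ can also be computed from homology. By Theorem 1, $\beta=\sum_k(-1)^kh_k(t)x^{kd+1}/(kd+1)!$. This is (8), and the coefficients of $h_k(t)$ are dimensions, hence non-negative integers.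

**Step 3: the value at $t=1$.** Here $\prod_{i=1}^{kd}(1+i)=(kd+1)!$, so $f_1(x)=x/(1-x^d)$ and $\beta=x(1-\beta^d)$. Lagrange inversion gives, for $n=kd+1$,
$$[x^n]\beta=\frac1n[z^{n-1}](1-z^d)^n=\frac{(-1)^k}{n}\binom nk .$$
So $h_k=n!\cdot\frac1n\binom nk=(kd)!\binom{kd+1}k$. For $d=2$ this equals $(2k)!\,\frac{(2k+1)!}{k!\,(k+1)!}=(2k+1)!\,\mathrm{Cat}_k$. $\square$

*Example ($d=2$).* We have $h_1(t)=(1+t)(1+2t)=1+3t+2t^2$, matching the $1$, $3$ and $2$ operations of the three types. Comparing coefficients of $x^5$ in (8) gives $h_2(t)=10\,h_1(t)^2-\prod_{i=1}^4(1+it)=9+50t+95t^2+70t^3+16t^4$, with sum $240$.

## Operations of the other arities as Koszul modules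

For $2\le r\le d$, the operations of arity $\equiv r$ modulo $d$ form a right module $N_r=\bigoplus_{k\ge0}P(kd+r)$ over $\mathbf P^{[d]}$: substituting operations of arities $\equiv1$ modulo $d$ does not change the residue. The one-sided bar complex $B(N_r,\mathbf P^{[d]})$ is built like (2). The root vertex always exists and carries an element of $N_r$; the other vertices carry elements of $\overline{\mathbf P^{[d]}}$; the orientation is again $\det(E(\theta))$; the differential contracts all internal edges, those at the root by the module structure; and the degree is the number of non-root vertices, $|E(\theta)|$.

**Theorem 3.** For $2\le r\le d$, the right $\mathbf P^{[d]}$-module $N_r=\bigoplus_{k\ge0}P(kd+r)$ is Koszul: the homology of its one-sided bar complex $B(N_r,\mathbf P^{[d]})$ in homological degree $i$ is concentrated in arity $id+r$. In particular, $\bigoplus_kP(2k)$ (with $k\ge1$) is a Koszul right module over the operad of Poisson triple systems.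

*Proof.* **Step 1: the basis.** In arity $kd+r$, grafting gives a basis of pairs $(T,S)$ where $T$ is a monomial of length $kd+r-1$, all components are normal, the non-root components have length divisible by $d$, and the root component has length $jd+r-1$ with $j\ge0$. The degree is $|S|$. The condition is again $\mathrm{Bad}(T)\subseteq S\subseteq D(T)$. For normality and for the non-root components the proof of Lemma 3 applies word for word. If $S\subseteq D(T)$, the root component has length $kd+r-1$ minus multiples of $d$, so its length is $\equiv r-1$ modulo $d$. It is positive because the root component contains the root, and since $1\le r-1\le d-1$ it has the form $jd+r-1$ with $j\ge0$.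

**Step 2: the filtration.** Steps 4 and 5 above used only Lemma 2 and the inclusions $\mathrm{Bad}(T)\subseteq S\subseteq D(T)$. They apply unchanged, with the degree shifted by one. So the associated graded complex has homology only from pairs with $S=D(T)=\mathrm{Bad}(T)$, one dimension each, in degree $|S|$.

**Step 3: the count.** Let $S=D(T)=\mathrm{Bad}(T)$. As in Step 6 above, every non-root component has length $d$. Suppose the root component has length $jd+r-1$ with $j\ge1$. It is a chain with at least $d+1$ vertices, because $r\ge2$. So it has an edge with exactly the last $d$ chain vertices beyond it within the component. The total number of vertices beyond this edge is $d$ plus multiples of $d$, so the edge lies in $D(T)=S$, but it is not cut: a contradiction. So the root component has length $r-1$, the non-root components have total length $kd$, and there are $k$ of them. Hence $|S|=k$. In arity $kd+r$ the homology of the associated graded complex, and therefore of the finitely filtered complex itself, is in degree $k$ only. $\square$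

*Example.* For $d=r=2$ in arity $4$, the complex is $B_1\to B_0=P(4)$, with $\dim B_1=\binom43\cdot2\cdot6=48$ and $\dim P(4)=24$. Of the $48$ pairs, $24$ have a good cut edge (each normal monomial on four leaves, cut below its root vertex) and cancel $P(4)$; the $24$ with a bad cut edge survive.

## Filtered deformations, including the associative operad

In the next theorem, a multiplicative filtration of $\mathbf Q$ consists of subspaces $F^p\mathbf Q(n)$, stable under the symmetric groups, with $F^p\circ_iF^q\subseteq F^{p+q}$ and the unit in $F^0$; finite in each arity means that for each $n$ it runs from $\mathbf Q(n)$ to $0$ in finitely many steps.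

**Theorem 4.** Let $\mathbf Q$ be an operad with a multiplicative filtration that is finite in each arity, with $\mathrm{gr}\,\mathbf Q\cong\mathbf P$. Then for all $d$ the operad $\bigoplus_k\mathbf Q(kd+1)$, with $\mathbf Q(kd+1)$ in weight $k$, is Koszul; in particular it is generated by $\mathbf Q(d+1)$ with quadratic relations. This applies to $\mathrm{As}$, and for every $q\in K$ to the operad $\mathbf Q_q$ with operations $\cdot$ (commutative) and $[\,,]$ (anticommutative) satisfying Jacobi, Leibniz, and
$$(a\cdot b)\cdot c-a\cdot(b\cdot c)=q\,[b,[a,c]]. \tag{9}$$

*Proof.* **Step 1: Koszulness.** Since $\mathrm{gr}\,\mathbf Q\cong\mathbf P$ and the filtration is finite, $\mathbf Q(0)=0$ and $\mathbf Q(1)$ is one-dimensional, spanned by the unit. Each summand of the bar complex of $\bigoplus_k\mathbf Q(kd+1)$ is a tensor product over the vertices of a tree, and it carries the tensor product filtration, in which the indices are added over the vertices. It is finite in each arity, and its associated graded space is the tensor product of the associated graded spaces. The differential composes labels, so it preserves the filtration and induces on the associated graded complex the differential of $B(\mathbf P^{[d]})$. By Theorem 1, that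 complex has homology in arity $kd+1$ only in degree $k$. The long exact sequences of Step 7 above show the same for $\bigoplus_k\mathbf Q(kd+1)$. Lemma 1 gives generation in weight $1$ and quadratic relations, and the criterion (3) gives Koszulness.

**Step 2: $\mathrm{As}\cong\mathbf Q_1$.** This is polarization (Markl–Remm, *J. Algebra* 299 (2006)); here is the computation. In an associative algebra put $a\cdot b=ab+ba$ and $[a,b]=ab-ba$. Jacobi holds, and so does Leibniz, since $[a,-]$ is a derivation of the associative product. Moreover
$$(a\cdot b)\cdot c-a\cdot(b\cdot c)=bac+cab-acb-bca=[b,[a,c]],$$
the terms $abc$ and $cba$ canceling. So (9) holds with $q=1$. Conversely, given the operations of $\mathbf Q_1$, put $xy=\frac12(x\cdot y+[x,y])$. Then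
$$4\big((xy)z-x(yz)\big)=(x\cdot y)\cdot z-x\cdot(y\cdot z)+[[x,y],z]-[x,[y,z]]+M,$$
$$M=[x,y]\cdot z+[x\cdot y,z]-x\cdot[y,z]-[x,y\cdot z].$$
Expanding $[x\cdot y,z]=x\cdot[y,z]+[x,z]\cdot y$ and $[x,y\cdot z]=[x,y]\cdot z+y\cdot[x,z]$ gives $M=0$. By Jacobi, $[[x,y],z]-[x,[y,z]]=-[y,[x,z]]$, which cancels the associator $[y,[x,z]]$ from (9). So $xy$ is associative. The two constructions are inverse to each other on generators: $xy+yx=x\cdot y$ and $xy-yx=[x,y]$, and in the other direction $\frac12\big((ab+ba)+(ab-ba)\big)=ab$. Hence $\mathrm{As}\cong\mathbf Q_1$, and $\dim\mathbf Q_1(n)=n!$.

**Step 3: $\dim\mathbf Q_q(n)=n!$ for all $q$.** For $q=0$, (9) is associativity and $\mathbf Q_0=\mathbf P$. For $q\ne0$, work over $K(\sqrt q)$ and put $\{a,b\}=\sqrt q\,[a,b]$. Jacobi and Leibniz are unaffected, and (9) becomes $(a\cdot b)\cdot c-a\cdot(b\cdot c)=\{b,\{a,c\}\}$. So $\mathbf Q_q\cong\mathbf Q_1$ over $K(\sqrt q)$, and the dimensions do not change under field extension.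

**Step 4: the filtration on $\mathbf Q_q$.** Let $F^p\mathbf Q_q(n)$ be the span of the monomials in $\cdot$ and $[\,,]$ with at least $p$ brackets. This is a decreasing multiplicative filtration with $F^0=\mathbf Q_q(n)$, and $F^n=0$, because a monomial of arity $n$ has $n-1$ operations. In $\mathrm{gr}\,\mathbf Q_q$ take the class of $\cdot$ in $F^0/F^1$ and the class of $[\,,]$ in $F^1/F^2$. They satisfy Jacobi and Leibniz. They also satisfy associativity of the product: by (9) the associator lies in $F^2$, so its class in $F^0/F^1$ is zero. This gives a morphism $\mathbf P\to\mathrm{gr}\,\mathbf Q_q$. It is surjective: $F^p/F^{p+1}$ is spanned by the classes of monomials with exactly $p$ brackets, and these are the corresponding composites of the two classes. Both sides have dimension $n!$ in arity $n$, so it is an isomorphism. Hence Step 1 applies to every $\mathbf Q_q$, and by Step 2 to $\mathrm{As}\cong\mathbf Q_1$. $\square$
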